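\title{End Sums with an Exotic $\mathbb{R}^4$ Can Depend on the Ray}

\begin{abstract}
The end sum joins two open manifolds along properly embedded rays. We show that for every exotic $\mathbb{R}^4$ $R$ that embeds smoothly in $\mathbb{R}^4$ there is a one-ended oriented open $4$-manifold $X$ such that the diffeomorphism type of the oriented end sum of $X$ with $R$ depends on the ray in $X$. As the ray varies, exactly $2^{\aleph_0}$ diffeomorphism types occur. The proof counts, modulo deck transformations, the ends of the universal cover that cannot be cut off by smooth $3$-spheres. In the other direction, if every compact subset of an exotic $\mathbb{R}^4$ is enclosed by a smooth $3$-sphere, then its end sum with a one-ended manifold does not depend on the ray.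
\end{abstract}

\section{Introduction}\label{sec:intro}

Manifolds are smooth, and $D^n$ is the closed unit ball in $\mathbb{R}^n$. An \emph{open manifold} is a noncompact manifold without boundary. A \emph{ray} in a $4$-manifold $X$ is a smooth proper embedding $\gamma\colon[0,\infty)\to X$, and a \emph{tube} about $\gamma$ is the image $\nu_\gamma$ of a smooth proper embedding $[0,\infty)\times D^3\to X$ that restricts to $\gamma$ on $[0,\infty)\times\{0\}$. After the corner of the tube is rounded, $X\setminus\operatorname{int}\nu_\gamma$ is a manifold whose boundary is a copy of $\mathbb{R}^3$.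

Let $X$ and $R$ be connected oriented open $4$-manifolds with rays $\gamma\subset X$ and $\delta\subset R$. Gompf's \emph{end sum} $X\mathbin{\natural}_{\gamma,\delta}R$ is obtained from
\[
X\setminus\operatorname{int}\nu_\gamma,\qquad [0,1]\times\mathbb{R}^3,\qquad R\setminus\operatorname{int}\nu_\delta
\]
by gluing $\{0\}\times\mathbb{R}^3$ to $\partial\nu_\gamma$ and $\{1\}\times\mathbb{R}^3$ to $\partial\nu_\delta$ by diffeomorphisms, chosen so that the orientations of $X$ and $R$ extend over the result. All end sums in this paper are oriented in this sense. The operation is a connected sum performed at infinity: rays replace points, tubes replace discs, and $\mathbb{R}^4$ replaces $S^4$ as the summand that changes nothing (Section~\ref{sec:tubes}).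

The connected sum of connected oriented manifolds does not depend on the discs, and one asks what becomes of this independence. An \emph{exotic $\mathbb{R}^4$} is a smooth manifold that is homeomorphic but not diffeomorphic to $\mathbb{R}^4$. Let $R$ be one. Any two rays in $R$ are ambiently isotopic, so only the ray in $X$ can matter. Whatever that ray is, $X\mathbin{\natural}_{\gamma,\delta}R$ is homotopy equivalent to $X$ (Lemma~\ref{lem:retract}). If $X$ has several ends, the ray selects one of them, and it is no surprise that this selection can be seen in the sum; Section~\ref{sec:model} contains an example with two ends. If $X$ has one end, there is nothing to select: outside any compact set, all rays eventually run in the same component. The natural guess is then that the ray does not matter. The following question, taken from Bass and Calcut \cite{BC}, asks whether the guess is right.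

\begin{quote}
\textbf{Question.} Are there a one-ended oriented open $4$-manifold $X$, an oriented exotic $\mathbb{R}^4$ $R$, rays $\gamma_1,\gamma_2$ in $X$ and a ray $\delta$ in $R$ such that $X\mathbin{\natural}_{\gamma_1,\delta}R$ and $X\mathbin{\natural}_{\gamma_2,\delta}R$ are not diffeomorphic?
\end{quote}

The answer is yes. Exotic $\mathbb{R}^4$'s that embed smoothly in $\mathbb{R}^4$ exist \cite{DF}, and each of them gives an example.

\begin{theorem}\label{thm:A}
Let $R$ be an oriented exotic $\mathbb{R}^4$ that embeds smoothly in $\mathbb{R}^4$. There are a connected, one-ended, oriented open $4$-manifold $X$, rays $\beta,\gamma$ in $X$ and a ray $\delta$ in $R$ such that $X\mathbin{\natural}_{\beta,\delta}R$ and $X\mathbin{\natural}_{\gamma,\delta}R$ are not diffeomorphic, not even by an orientation-reversing diffeomorphism.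
\end{theorem}

\begin{theorem}\label{thm:B}
For $R$, $X$ and $\delta$ as constructed for Theorem~\ref{thm:A}, the manifolds $X\mathbin{\natural}_{\gamma,\delta}R$ realize exactly $2^{\aleph_0}$ diffeomorphism types as $\gamma$ ranges over the rays in $X$.
\end{theorem}

A smoothly embedded $3$-sphere $\Sigma$ in an exotic $\mathbb{R}^4$ has two complementary components, and exactly one of them has compact closure (Lemma~\ref{lem:sphere}). We say that $\Sigma$ \emph{encloses} a set $K$ if $K$ lies in that component. The property of $R$ that drives both theorems is that some compact subset of $R$ is enclosed by no smooth $3$-sphere (Proposition~\ref{prop:K}). This property is necessary.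

\begin{proposition}\label{prop:C}
Let $R$ be an oriented exotic $\mathbb{R}^4$ in which every compact set is enclosed by a smoothly embedded $3$-sphere. Then for every connected, one-ended, oriented open $4$-manifold $X$ the diffeomorphism type of $X\mathbin{\natural}_{\gamma,\delta}R$ does not depend on $\gamma$.
\end{proposition}

By Proposition~\ref{prop:K}, no exotic $\mathbb{R}^4$ that embeds in $\mathbb{R}^4$ satisfies this hypothesis. We do not claim that an exotic $\mathbb{R}^4$ satisfying it exists, and we do not claim dependence on the ray for an arbitrary exotic $\mathbb{R}^4$.

\subsection*{Idea of the proof}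
The end of $\mathbb{R}^4$ is cut off from each compact set by a smooth $3$-sphere, and the end of $R$ is not. Summing with $R$ along a ray transfers this defect to the end to which the ray tends, as long as the ambient manifold is an open subset of $S^4$. A summand $R$ is thus a marker, and the number of marked ends is a diffeomorphism invariant. A one-ended manifold offers only one end to mark, but its universal cover can have many, and two rays can lift to ends in different orbits of the deck group. We take the one-ended quotient $X_0$ of an open set $\Omega\subset S^4$ by a free group of M\"obius transformations, and we let $X$ be the sum of $X_0$ with one copy of $R$, which marks a first orbit of ends of $\Omega$. A second copy of $R$ marks either the same orbit or a new one, depending on the ray. For Theorem~\ref{thm:B} we join the two marked orbits by a line and record how often it crosses each member of a sequence of $3$-spheres.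

Sections~\ref{sec:prelim}--\ref{sec:spherical} develop the tools and the invariant, Section~\ref{sec:model} works out the two-ended model, and Sections~\ref{sec:schottky}--\ref{sec:C} prove the three results.

\section{Ends, spheres and tubes}\label{sec:prelim}

\subsection{Background facts}
We use the following results.
\begin{enumerate}
\item[(B1)] \emph{Disc theorem} (Palais, Cerf). Any two orientation-preserving smooth embeddings of $D^n$ in the interior of a connected oriented $n$-manifold are related by a compactly supported ambient isotopy.
\item[(B2)] Any two rays in $\mathbb{R}^4$, or in an exotic $\mathbb{R}^4$, are ambiently isotopic; tubes about a ray are unique up to ambient isotopy; the end sum depends only on the oriented manifolds and the isotopy classes of the rays \cite{Gompf,CG}.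
\end{enumerate}
We also use two textbook facts. \emph{Uniqueness of collars:} two collars of the boundary of a manifold agree near the boundary after an ambient isotopy that fixes the boundary. \emph{General position:} two points of a connected $4$-manifold are joined by an embedded arc whose interior misses a given locally finite family of points and arcs.

The connected sum $M\# N$ of connected oriented $4$-manifolds is formed from an orientation-preserving embedding $e\colon D^4\to M$ and an orientation-reversing embedding $e'\colon D^4\to N$ by removing the open discs and gluing $e(x)$ to $e'(x)$ for $x\in\partial D^4$. By (B1) it does not depend on $e$ and $e'$, and $S^4\# M\cong M$.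

\subsection{Ends}
A subset of a space is \emph{bounded} if its closure is compact, and \emph{unbounded} otherwise. An \emph{end} of a connected manifold $Y$ is a choice, for each compact $A\subset Y$, of an unbounded component $U_A$ of $Y\setminus A$, such that $U_{A'}\subset U_A$ whenever $A\subset A'$.

\begin{lemma}\label{lem:ends}
Let $Y$ be a connected noncompact manifold and $A\subset Y$ compact. Then $Y\setminus A$ has finitely many unbounded components, and the complement of their union is compact. Moreover, $Y$ is one-ended if and only if the complement of every compact set has exactly one unbounded component.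
\end{lemma}

\begin{proof}
We may assume $A\neq\emptyset$. Let $N$ be a compact neighborhood of $A$ and $V$ a component of $Y\setminus A$. Then $V$ is open and its frontier lies in $A$. If $V$ missed $N$, its closure would miss $\operatorname{int}N\supset A$, so $V$ would be open, closed and different from $Y$. Hence $V$ meets $N$, and if $V\not\subset N$ then $V$ meets the frontier of $N$. This frontier is a compact subset of $Y\setminus A$, covered by the disjoint open components, so only finitely many components are not contained in $N$. The complement of the union of the unbounded components is closed and lies in the union of $N$ with finitely many compact closures.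

In particular the set of unbounded components of $Y\setminus A$ is finite and nonempty. If $A\subset A'$, an unbounded component of $Y\setminus A$ is not contained in the compact set just found for $A'$, so it contains an unbounded component of $Y\setminus A'$. Going up an exhaustion of $Y$ by compact sets, we see that every unbounded component of $Y\setminus A$ is chosen by some end. This gives the last claim.
\end{proof}

We handle ends through rays. A \emph{proper ray} in a space $Y$ is a continuous proper map $\sigma\colon[0,\infty)\to Y$, not necessarily smooth or embedded, and a \emph{tail} of $\sigma$ is a set $\sigma([T,\infty))$. Two proper rays are \emph{coterminal} if for every compact $L\subset Y$ they have tails in one component of $Y\setminus L$. This is an equivalence relation, because a proper ray has a tail off $L$ and any two tails of a ray meet. In a one-ended manifold all proper rays are coterminal, since tails are unbounded. A lift of a proper map to a covering space is proper, because the preimage of a compact set $L$ is closed in the preimage of the projection of $L$.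

\begin{lemma}[Rerouting]\label{lem:reroute}
Let $U$ be a path-connected space and $(N_j)$ a locally finite family of disjoint closed subsets with path-connected frontiers. Then $U\setminus\bigcup_j\operatorname{int}N_j$ is path-connected.
\end{lemma}

\begin{proof}
Join two points of this set by a path in $U$. It meets finitely many $N_j$. For one such $j$, the first and the last point of the path in $N_j$ lie in the frontier of $N_j$; replace the part between them by a path in the frontier. The new part misses the other $N_i$. Repeat for the remaining indices.
\end{proof}

\subsection{Spheres}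

\begin{lemma}\label{lem:sphere}
Let $Y$ be a simply connected $4$-manifold without boundary and $\Sigma\subset Y$ a smoothly embedded $3$-sphere. Then $\Sigma$ has a bicollar $\Sigma\times(-1,1)$, and $Y\setminus\Sigma$ has exactly two components, one containing $\Sigma\times(-1,0)$ and the other containing $\Sigma\times(0,1)$. If $Y$ is one-ended, exactly one of them is bounded.
\end{lemma}

\begin{proof}
The normal line bundle of $\Sigma$ is trivial because $\Sigma$ is simply connected. A component of $Y\setminus\Sigma$ has nonempty frontier, contained in $\Sigma$, so it meets and hence contains one of the two sides. If both sides lay in one component, there would be a loop crossing $\Sigma$ once transversally; its intersection number modulo $2$ with $\Sigma$ would be $1$, although it is null-homotopic. The last claim is Lemma~\ref{lem:ends}.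
\end{proof}

\subsection{Tubes and half-spaces}\label{sec:tubes}
We fix the rounding of corners once. Choose a small $t_0>0$ and a smooth function $\lambda\colon\mathbb{R}\to(0,\infty)$ with $\lambda(t)^2\ge t$ for all $t$ and $\lambda(t)^2=t$ for $t\ge t_0$. From now on a tube $\nu$ is the image of $\{(t,v):\lambda(t)^2|v|^2\le t\}\subset[0,\infty)\times D^3$, which agrees with $[0,\infty)\times D^3$ for $t\geq t_0$. For an interval $I$, the part of $\nu$ with $t\in I$ is $\nu|_I$, and $\nu|_{\{t\}}$ is the \emph{fiber} at $t$. A \emph{half-space} is a manifold diffeomorphic to $\mathbb{R}^3\times[0,\infty)$.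

\begin{lemma}\label{lem:half}
\begin{enumerate}
\item[(i)] Every tube is a half-space. If $\nu$ is a tube in $\mathbb{R}^4$, then $\mathbb{R}^4\setminus\operatorname{int}\nu$ is a half-space.
\item[(ii)] Let $A$ be a $4$-manifold whose boundary components $\partial_jA$ are copies of $\mathbb{R}^3$. Let $M=A\cup\bigcup_jP_j$ and $M'=A\cup\bigcup_jP_j'$ be obtained by gluing half-spaces $P_j$, respectively $P'_j$, along the $\partial_jA$. Then the identity of $A$ extends to a diffeomorphism $M\to M'$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The diffeomorphism $(t,v)\mapsto(t,\lambda(t)v)$ of $\mathbb{R}\times\mathbb{R}^3$ carries the model tube to $\{|v|^2\le t\}$, and the shear $(t,v)\mapsto(t-|v|^2,v)$ carries this to $\{t\ge0\}$. So the model tube and the complement of its interior are half-spaces. By (B2) a diffeomorphism of $\mathbb{R}^4$ carries any tube onto the model tube.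

(ii) Take a vector field on $A$ near $\partial_jA$, transverse to $\partial_jA$, and extend it smoothly across $\partial_jA$ in $M$ and in $M'$. After rescaling, the flows give bicollars of $\partial_jA$ in $M$ and in $M'$ that agree on the side of $A$. Identify $P_j$ and $P_j'$ with $\mathbb{R}^3\times[0,\infty)$. The identity of $\partial_jA$ becomes a diffeomorphism $\theta$ of $\mathbb{R}^3$, and $\theta\times\mathrm{id}$ extends it to a diffeomorphism $P_j\to P'_j$. By uniqueness of collars we may change this extension, fixing the boundary, so that near the boundary it carries the collar of $P_j$ to the collar of $P'_j$. The resulting map $M\to M'$ is the identity in bicollar coordinates near each $\partial_jA$, hence smooth.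
\end{proof}

For example, $X\mathbin{\natural}_{\gamma,\delta}\mathbb{R}^4\cong X$ for every ray $\gamma$: the piece $([0,1]\times\mathbb{R}^3)\cup(\mathbb{R}^4\setminus\operatorname{int}\nu_\delta)$ is a half-space and can be exchanged for $\nu_\gamma$.

\begin{lemma}[Pushing a tube]\label{lem:push}
Let $\nu$ be a tube in a $4$-manifold $W$ without boundary, let $T>0$, and let $N$ be an open neighborhood of $\nu|_{[0,T]}$. There is a diffeomorphism $\varphi$ of $W$ with compact support in $N$ and $\varphi(\nu)\subset\nu|_{(T,\infty)}$.
\end{lemma}

\begin{proof}
We may assume $T\geq t_0$ after replacing the rounding function by one with smaller $t_0$, and that $N$ contains the image of $[0,T]\times D^3$. For small $\varepsilon>0$ the parametrization of the tube extends to an embedding of $(-2\varepsilon,T+2\varepsilon)\times\{|v|<1+2\varepsilon\}$ in $N$. Let $a(t)\geq 0$ be smooth and positive exactly on $(-\varepsilon,T+\varepsilon)$, and let $b(v)\geq0$ be smooth, equal to $1$ for $|v|\le1$ and to $0$ for $|v|\ge1+\varepsilon$. The flow of $a(t)b(v)\,\partial_t$ preserves $v$ and never decreases $t$. On $|v|\le 1$ it carries $[0,T]$ beyond $T$ within a fixed time $\tau$. Let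 $\varphi$ be the time-$\tau$ map.
\end{proof}

\subsection{Sums along families of rays}\label{sec:families}
Let $R$ be an oriented exotic $\mathbb{R}^4$ with a ray $\delta$, and put
\[
H=([0,1]\times\mathbb{R}^3)\cup(R\setminus\operatorname{int}\nu_\delta),\qquad\partial H=\{0\}\times\mathbb{R}^3 .
\]
Absorbing $[0,1]\times\mathbb{R}^3$ into a collar gives a diffeomorphism $H\cong R\setminus\operatorname{int}\nu_\delta$ that is the identity outside any prescribed neighborhood of $\partial\nu_\delta$.

Let $W$ be a connected oriented open $4$-manifold and $(\zeta_j)$ a family of rays in $W$ with disjoint tubes $\nu_j$ forming a locally finite family. The \emph{sum of $W$ with copies of $R$ along $(\zeta_j)$} is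
\[
Z=C\cup\bigcup_jH_j,\qquad C=W\setminus\bigcup_j\operatorname{int}\nu_j ,
\]
where $H_j$ is a copy of $H$ glued so that $\partial H_j=\partial\nu_j$ and orientations extend. For a single ray this is the end sum. The ray $\zeta_j$ is not contained in $Z$, so we use a \emph{parallel copy} $\zeta_j^+(t)=(t_0+t,v_0)$, with $|v_0|=1$, in the coordinates of $\nu_j$. It lies in $\partial\nu_j\subset C$ and is a proper ray both in $W$ and in $Z$. In $W$ the rays $\zeta_j$ and $\zeta_j^+$ are coterminal, because for large $T$ the connected set $\nu_j|_{[T,\infty)}$ misses a given compact set and contains tails of both.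

\begin{lemma}\label{lem:retract}
The manifold $H$ is contractible, and $C$ is a strong deformation retract of both $W$ and $Z$. In particular $Z$ is homotopy equivalent to $W$.
\end{lemma}

\begin{proof}
Each half-space $\nu_j$ deformation retracts onto its boundary along vertical lines, and by local finiteness these deformations fit together to a deformation retraction of $W$ onto $C$. The case $W=R$ shows that $H\cong R\setminus\operatorname{int}\nu_\delta$ is homotopy equivalent to $R$, which is contractible. The inclusion $\partial H\subset H$ is then a homotopy equivalence, and it is a cofibration because $\partial H$ is collared; so $\partial H$ is a strong deformation retract of $H$. These deformations of the $H_j$ fit together as before.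
\end{proof}

Let $q\colon\widetilde W\to W$ be the universal covering with deck group $G$. Each tube is contractible, so its preimage is a disjoint union of lifts, which are tubes about the lifts $\zeta$ of the $\zeta_j$; we write $\nu_\zeta$. They form a locally finite family: a point of $W$ has an evenly covered neighborhood meeting $\bigcup\nu_j$ in a connected or empty set, and each sheet over it meets at most one lift. Let $\widetilde Z=\widetilde C\cup\bigcup_\zeta H_\zeta$ be the sum of $\widetilde W$ with copies of $R$ along all lifts, glued by the lifted gluing maps. The projection $\widetilde Z\to Z$ is a covering with group $G$, and $\widetilde Z$ is simply connected by Lemma~\ref{lem:retract}. So \emph{the universal cover of the sum is the sum of the universal cover along the lifted rays.}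

\section{Exotic $\mathbb{R}^4$'s inside $\mathbb{R}^4$}\label{sec:R}

From here through Section~\ref{sec:B}, $R$ is an oriented exotic $\mathbb{R}^4$ that is an open subset of $\mathbb{R}^4$. The embedding is used twice: to put $H$ inside a half-space, and to rule out enclosing spheres.

\subsection{A ray that is proper in both $R$ and $\mathbb{R}^4$}
A ray in $R$ may accumulate on the frontier of $R$ in $\mathbb{R}^4$, so we change the embedding. Since $R\ne\mathbb{R}^4$, the largest open round ball in $R$ about a given point has a point $y\notin R$ on its boundary. A M\"obius transformation of $S^4=\mathbb{R}^4\cup\{\infty\}$ with $y\mapsto\infty$ embeds $R$ in $\mathbb{R}^4$ and takes the ball to an open half-space. So we may assume $\{x_1>0\}\subset R\subset\mathbb{R}^4$. Let $\delta(t)=(1+t,0,0,0)$, with tube $\nu_\delta$ parametrized by $(t,v)\mapsto(1+t,v/2)$. This is a tube both in $R$ and in $\mathbb{R}^4$, and by (B2) nothing is lost in choosing this $\delta$. Hence $H$ is an open subset of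
\[
H^{\mathrm{std}}=([0,1]\times\mathbb{R}^3)\cup(\mathbb{R}^4\setminus\operatorname{int}\nu_\delta),
\]
with $\partial H=\partial H^{\mathrm{std}}$, and $H^{\mathrm{std}}$ is a half-space by Lemma~\ref{lem:half}(i).

\subsection{A compact set that no sphere encloses}

\begin{proposition}\label{prop:K}
There is a compact set $K\subset R\setminus\nu_\delta$ that is enclosed by no smoothly embedded $3$-sphere in $R$.
\end{proposition}

If the region enclosed by a smooth sphere were known to be a disc, enclosing spheres would exhaust $R$ by discs. We do not need that much: an infinite connected sum argument due to Mazur shows that the \emph{interior} of the region is $\mathbb{R}^4$, and this is enough. The argument needs an inverse of the region under connected sum, and the embedding in $S^4$ supplies it.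

\begin{proof}
\emph{Step 1: if $\Sigma\subset R$ is a smooth $3$-sphere and $A$ is the closure of the bounded component of $R\setminus\Sigma$, then $\operatorname{int}A\cong\mathbb{R}^4$.} The set $A$ is compact, so $A\setminus\Sigma$ is open and closed in $S^4\setminus\Sigma$; being connected, it is one of the two components. Let $A'$ be the closure of the other one, and orient $A$ and $A'$ as subsets of $S^4$. Fix a diffeomorphism $\phi\colon\partial D^4\to\Sigma$ and put $\hat A=A\cup_\phi D^4$ and $\hat A'=A'\cup_\phi D^4$, with the orientations extending those of $A$ and $A'$. Since $A$ and $A'$ induce opposite orientations on $\Sigma$, one of the two caps $D^4$ is embedded preserving orientation and the other reversing it. The connected sum along the caps glues $\phi(x)$ to $\phi(x)$, so $\hat A\#\hat A'\cong A\cup_\Sigma A'=S^4$.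

Let $E_i$ be the ball of radius $\frac1{10}$ about $(i,0,0,0)$, $i\ge1$, and let $M$ be the connected sum of $\mathbb{R}^4$ with a copy of $\hat A$ at $E_i$ for odd $i$ and a copy of $\hat A'$ at $E_i$ for even $i$. Let $F_i$ be the ball of radius $\frac34$ about $(i+\frac12,0,0,0)$. It contains $E_i$ and $E_{i+1}$ and misses the other $E_l$, and $F_i\cap F_{i+2}=\emptyset$. Let $F_i'\subset M$ be the result of the two connected sums inside $F_i$. We claim that there is a diffeomorphism $F_i'\to F_i$ equal to the identity near the boundary. Let $\Delta\subset S^4$ be a round disc slightly larger than $S^4\setminus\operatorname{int}F_i$ and disjoint from $E_i,E_{i+1}$. Then $\Delta$ is also a disc in $S^4\#\hat A\#\hat A'$. Choose an orientation-preserving diffeomorphism $f\colon S^4\#\hat A\#\hat A'\to S^4$. By (B1) there is a diffeomorphism $h$ of $S^4$ with $hf|_\Delta$ equal to the inclusion, and $hf$ restricts to the required map.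

Using $F_1,F_3,\dots$ we get $M\cong\mathbb{R}^4$, and using $F_2,F_4,\dots$ we get $M\cong\mathbb{R}^4\#\hat A$. Now $\mathbb{R}^4\#\hat A$ is $S^4\#\hat A\cong\hat A$ minus a point. Taking the point to be the center of the cap gives $A$ with an open collar attached, which is diffeomorphic to $\operatorname{int}A$.

\emph{Step 2: some compact set is not enclosed.} Suppose that every compact set $K$ is enclosed. By Step 1, $K$ lies in an open subset of $R$ diffeomorphic to $\mathbb{R}^4$, hence in the interior of a smooth $4$-disc. So $R$ is the union of smooth discs $\Delta_1\subset\operatorname{int}\Delta_2\subset\Delta_2\subset\cdots$. Let $f_n\colon\Delta_n\to nD^4$ be an orientation-preserving diffeomorphism and let $g\colon\Delta_{n+1}\to(n+1)D^4$ be any other. By (B1), applied to $gf_n^{-1}$ and the inclusion $nD^4\to\operatorname{int}\,(n+1)D^4$, there is a diffeomorphism $h$ of $(n+1)D^4$ such that $f_{n+1}=hg$ extends $f_n$. The union of the $f_n$ is a diffeomorphism $R\to\mathbb{R}^4$, a contradiction.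

\emph{Step 3: moving off the tube.} Let $K_0$ be compact and not enclosed, and choose $T$ with $K_0\cap\nu_\delta|_{(T,\infty)}=\emptyset$. Lemma~\ref{lem:push} gives a diffeomorphism $\varphi$ of $R$ with $\varphi(\nu_\delta)\cap K_0=\emptyset$. Then $K=\varphi^{-1}(K_0)$ misses $\nu_\delta$, and if $\Sigma$ enclosed $K$, then $\varphi(\Sigma)$ would enclose $K_0$.
\end{proof}

\section{The collapse map}\label{sec:collapse}

Let $Z=C\cup\bigcup H_j$ be a sum of $W$ with copies of $R$. To classify proper rays in $Z$ we compare them with rays in $W$, where the geometry is explicit. The comparison is a proper map $Z\to W$ that squeezes each $H_j$ into the tube it replaced. Only the topology of $R$ is used in this section.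

\begin{lemma}\label{lem:H}
\begin{enumerate}
\item[(i)] There is a proper map $c_H\colon H\to\mathbb{R}^3\times[0,\infty)$ with $c_H(0,x)=(x,0)$ on $\partial H=\{0\}\times\mathbb{R}^3$.
\item[(ii)] Every compact $A\subset H$ lies in a compact $A'\subset H$ with $H\setminus A'$ path-connected.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) On the closed subset $[0,1]\times\mathbb{R}^3$ of $H$ set $f(t,x)=x$, and extend $f$ to a map $H\to\mathbb{R}^3$ by Tietze's theorem. Let $\varphi\colon H\to[0,\infty)$ be proper, and set $s=t(1+\varphi)$ on $[0,1]\times\mathbb{R}^3$ and $s=1+\varphi$ elsewhere; the two formulas agree at $t=1$. Put $c_H=(f,s)$. The closed set $\{|f|\le r,\ s\le r\}$ is contained in the union of $[0,1]\times rD^3$ and $\{\varphi\le r\}$, so it is compact.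

(ii) Identify $H$ with $R\setminus\operatorname{int}\nu_\delta$ and choose $T\geq t_0$ with $A\cap\nu_\delta\subset\nu_\delta|_{[0,T]}$. Let $U$ be the unbounded component of $R\setminus(A\cup\nu_\delta|_{[0,T]})$; by Lemma~\ref{lem:ends}, $R\setminus U$ is compact. The connected unbounded set $\nu_\delta|_{(T,\infty)}$ lies in $U$, so $\nu_\delta\cap U=(T,\infty)\times D^3$. This set is closed in $U$, and its frontier in $U$ is $(T,\infty)\times\partial D^3$. By Lemma~\ref{lem:reroute}, $U\setminus\operatorname{int}\nu_\delta$ is path-connected. Take $A'=(R\setminus U)\setminus\operatorname{int}\nu_\delta$.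
\end{proof}

Identify $\nu_j$ with $\mathbb{R}^3\times[0,\infty)$ by extending the identification $\partial\nu_j=\partial H_j=\mathbb{R}^3$ as a product. The \emph{collapse map} $c\colon Z\to W$ is the identity on $C$ and $c_H\colon H_j\to\nu_j$ on $H_j$. It is proper, because a compact set meets finitely many $\nu_j$. It satisfies $c^{-1}(y)=\{y\}$ for $y\in\operatorname{int}C$, and it is a homotopy equivalence, because it commutes with the inclusions of $C$, which are homotopy equivalences by Lemma~\ref{lem:retract}. For the universal cover of Section~\ref{sec:families} we write $\tilde c\colon\widetilde Z\to\widetilde W$ for the collapse map that lifts $c$.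

Properness shows that coterminal rays have coterminal images. The converse requires that preimages of connected sets far out be connected slightly less far out.

\begin{lemma}\label{lem:components}
For every compact $L\subset Z$ there is a compact $M\subset W$ such that for each component $O$ of $W\setminus M$ the set $c^{-1}(O)$ lies in one component of $Z\setminus L$.
\end{lemma}

\begin{proof}
For each of the finitely many $H_j$ meeting $L$, Lemma~\ref{lem:H}(ii) gives a compact $A_j\supset L\cap H_j$ with $H_j^*=H_j\setminus A_j$ connected. For the other $j$ let $A_j=\emptyset$ and $H_j^*=H_j$. Put $M_0=c(L)\cup\bigcup c(A_j)$. For each of the finitely many $\nu_i$ meeting $M_0$ choose a compact half-ball $E_i\supset M_0\cap\nu_i$ centered on the boundary of $\nu_i=\mathbb{R}^3\times[0,\infty)$, and put $M=M_0\cup\bigcup E_i$. For every $j$, the set $\nu_j\setminus M$ is $\nu_j$ or $\nu_j\setminus E_j$, so $\nu_j\setminus M$ and $\partial\nu_j\setminus M$ are nonempty and path-connected.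

Let $O$ be a component of $W\setminus M$. If $O$ meets $\nu_j$, then $O\cap\nu_j=\nu_j\setminus M$, and its frontier in $O$ is $\partial\nu_j\setminus M$. By Lemma~\ref{lem:reroute}, $O\cap C$ is path-connected. It misses $L$, since $L\cap C\subset c(L)\subset M$. If $c^{-1}(O)$ meets $H_j$, then $O$ meets $\nu_j$, so $\partial\nu_j\setminus M\subset O\cap C$. Because $c(A_j)\subset M$, the set $H_j^*$ contains both $c^{-1}(O)\cap H_j$ and $\partial\nu_j\setminus M$. Thus $c^{-1}(O)$ lies in the union of $O\cap C$ with connected sets $H_j^*$ that meet $O\cap C$ and miss $L$.
\end{proof}

\begin{corollary}\label{cor:collapse}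
\begin{enumerate}
\item[(i)] Proper rays $\sigma,\tau$ in $Z$ are coterminal if and only if $c\sigma,c\tau$ are coterminal in $W$.
\item[(ii)] If $W$ is one-ended, so is $Z$.
\end{enumerate}
\end{corollary}

\begin{proof}
(i) Let $c\sigma,c\tau$ be coterminal and $L\subset Z$ compact. With $M$ as in Lemma~\ref{lem:components}, tails of $c\sigma,c\tau$ lie in one component $O$ of $W\setminus M$, so tails of $\sigma,\tau$ lie in $c^{-1}(O)$. Conversely, let $\sigma,\tau$ be coterminal and $M\subset W$ compact. Tails of $\sigma,\tau$ lie in one component of $Z\setminus c^{-1}(M)$, and its image is a connected subset of $W\setminus M$.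

(ii) Given $L$, take $M$ as before and let $O$ be the unbounded component of $W\setminus M$. By Lemma~\ref{lem:ends} and properness, $Z\setminus c^{-1}(O)=c^{-1}(W\setminus O)$ is compact. All components of $Z\setminus L$ except the one containing $c^{-1}(O)$ lie in this compact set.
\end{proof}

\section{Spherical rays}\label{sec:spherical}

\begin{definition}
Let $Y$ be a simply connected open $4$-manifold. A smooth $3$-sphere $\Sigma\subset Y$ \emph{separates} two sets if they lie in different components of $Y\setminus\Sigma$. A proper ray $\sigma$ in $Y$ is \emph{spherical} if every nonempty compact $L\subset Y$ is separated from a tail of $\sigma$ by a smoothly embedded $3$-sphere.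

Let $Z$ be a connected open $4$-manifold with universal cover $\widetilde Z$. A proper ray in $Z$ is \emph{spherical} if a lift of it to $\widetilde Z$ is spherical. Write $\sigma\sim\tau$ if some lift of $\sigma$ is coterminal with some lift of $\tau$. Let $E(Z)$ be the set of $\sim$-classes of nonspherical proper rays in $Z$.
\end{definition}

Deck transformations are diffeomorphisms and act transitively on the lifts of a ray. Hence sphericity does not depend on the lift, and $\sim$ is an equivalence relation. Sphericity is constant on $\sim$-classes, because coterminal rays have tails in one component of $\widetilde Z\setminus\Sigma$. A diffeomorphism $Z\to Z'$, orientation-preserving or not, lifts to universal covers and induces a bijection $E(Z)\to E(Z')$.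

Large round spheres show that $E(\mathbb{R}^4)=\emptyset$. In $R$ all proper rays are coterminal, and a sphere separating the set $K$ of Proposition~\ref{prop:K} from an unbounded tail would enclose $K$; so $E(R)$ has one element.

The next two lemmas decide sphericity in a sum $Z=C\cup\bigcup H_j$ over a simply connected $W$; then $Z$ is simply connected too. The first says that spheres in $W$ that avoid the tubes still do their work in $Z$.

\begin{lemma}\label{lem:separate}
Let $W$ be simply connected, and let $D\subset W$ be a closed set whose frontier $\Sigma$ is a smooth $3$-sphere disjoint from all tubes $\nu_j$. Let $L\subset Z$ be nonempty with $c(L)\cap D=\emptyset$, and let $\sigma$ be a proper ray in $Z$ such that a tail of $c\sigma$ lies in $\operatorname{int}D$. Then $\Sigma\subset Z$ separates $L$ from a tail of $\sigma$.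
\end{lemma}

\begin{proof}
Since $\Sigma\subset\operatorname{int}C$, it is a smooth sphere in $Z$ and $c^{-1}(\Sigma)=\Sigma$. So $Z\setminus\Sigma$ is the disjoint union of the open sets $c^{-1}(W\setminus D)\supset L$ and $c^{-1}(\operatorname{int}D)$, which contains a tail of $\sigma$. Both are nonempty, so by Lemma~\ref{lem:sphere} they are the two components.
\end{proof}

The second lemma says that a summand $R$ destroys sphericity. The difficulty is that a separating sphere may wander through all of $Z$, including the other copies of $H$. We therefore embed all of $Z$ in a single copy of $R$. Say that a tube $\nu\subset S^4$ \emph{converges to} $p\in S^4$ if every neighborhood of $p$ contains some $\nu|_{[T,\infty)}$.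

\begin{lemma}\label{lem:fill}
Let $W$ be a simply connected open subset of $S^4$, and suppose that the tube $\nu_0$ converges to a point $p\in S^4\setminus W$. Then $\zeta_0^+$ is not spherical in $Z$.
\end{lemma}

\begin{proof}
We construct an open embedding $\Phi\colon Z\to R$ in four steps. First, replacing $H_j$ by $H^{\mathrm{std}}\supset H$ for all $j\ne0$ exhibits $Z$ as an open subset of $C\cup H_0\cup\bigcup_{j\neq0}H^{\mathrm{std}}_j$. Second, by Lemma~\ref{lem:half}(ii) the half-spaces $H_j^{\mathrm{std}}$ can be exchanged for the tubes $\nu_j$ by a diffeomorphism that is the identity on $C\cup H_0$; the result is $(W\setminus\operatorname{int}\nu_0)\cup H_0$. Third, this is an open subset of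
\[
Y=P\cup H_0,\qquad P=(S^4\setminus\{p\})\setminus\operatorname{int}\nu_0 .
\]
Since $\nu_0$ converges to $p$, it is properly embedded in $S^4\setminus\{p\}\cong\mathbb{R}^4$, so $P$ is a half-space by Lemma~\ref{lem:half}(i). Fourth, let $K\subset R\setminus\nu_\delta$ be as in Proposition~\ref{prop:K}, viewed as a subset of $H_0$. Identify $H_0$ with $R\setminus\operatorname{int}\nu_\delta$ by a diffeomorphism that is the identity on $K$, and exchange $P$ for $\nu_\delta$. This gives $Y\cong R$. The composite $\Phi$ satisfies $\Phi(K)=K$. The ray $\Phi\zeta_0^+$ is proper in $R$, because $\zeta_0^+$ is proper in $\partial H_0$, which $\Phi$ maps diffeomorphically onto the closed set $\partial\nu_\delta$.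

Suppose that a smooth sphere $\Sigma\subset Z$ separates $K$ from a tail of $\zeta_0^+$. Let $V_1\supset K$ and $V_2$ be the components of $Z\setminus\Sigma$. By Lemma~\ref{lem:sphere} they contain opposite sides of a bicollar of $\Sigma$. The images of these sides lie in different components of $R\setminus\Phi(\Sigma)$, again by Lemma~\ref{lem:sphere}, so the connected sets $\Phi(V_1)$ and $\Phi(V_2)$ lie in different components. The set $\Phi(V_2)$ contains a tail of a proper ray, so it lies in the unbounded component. Hence $\Phi(\Sigma)$ encloses $K$, a contradiction.
\end{proof}

\section{A model with two ends}\label{sec:model}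

The mechanism is already visible for $W=\mathbb{R}^4\setminus\{0\}=S^4\setminus\{0,\infty\}$, which is simply connected. Let $\alpha(t)=(1+t,0,0,0)$, with the tube $\nu_\alpha$ of radius $\frac18$. Let $\beta=-\alpha$, with tube $-\nu_\alpha$. Let $\iota$ be inversion in the unit sphere followed by the reflection $x_1\mapsto-x_1$, an orientation-preserving diffeomorphism of $W$, and let $\gamma=\iota\alpha$, with tube $\iota(\nu_\alpha)$. The tubes of $\beta$ and $\gamma$ lie in $\{x_1<0\}$ and miss $\nu_\alpha$. The tubes of $\alpha$ and $\beta$ converge to $\infty$, and the tube of $\gamma$ converges to $0$.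

A proper ray in $W$ has a tail off each shell $\{1/n\le|x|\le n\}$, so it converges in $S^4$ to $0$ or to $\infty$. Two rays with the same limit are coterminal, since $\{0<|x|<1/n\}$ and $\{|x|>n\}$ are connected. Rays with different limits have tails separated by the unit sphere and are not coterminal.

With one copy of $R$ nothing happens: $\iota$ carries $\alpha$ to $\gamma$, so the sums of $W$ with $R$ along $\alpha$ and along $\gamma$ are diffeomorphic. A first marker is needed to break the symmetry. Let $X'=W\mathbin{\natural}_{\alpha,\delta}R$, and let $Z'_\beta$ and $Z'_\gamma$ be its end sums with $R$ along $\beta$ and along $\gamma$. These are the sums of $W$ along the families $(\alpha,\beta)$ and $(\alpha,\gamma)$.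

\emph{$E(Z'_\beta)$ has one element.} Let $\sigma$ be a proper ray in $Z'_\beta$. If $c\sigma\to\infty$, then $c\sigma$ is coterminal with $\alpha^+=c\alpha^+$, so $\sigma\sim\alpha^+$ by Corollary~\ref{cor:collapse}, and $\alpha^+$ is not spherical by Lemma~\ref{lem:fill}. If $c\sigma\to0$ and $L$ is compact, then $D=\{0<|x|\le1/n\}$ misses $c(L)$ for large $n$, and its frontier misses both tubes. So $\sigma$ is spherical by Lemma~\ref{lem:separate}.

\emph{$E(Z'_\gamma)$ has two elements.} Both $\alpha^+$ and $\gamma^+$ are nonspherical by Lemma~\ref{lem:fill}. By Corollary~\ref{cor:collapse} they are not coterminal, and every proper ray is coterminal with one of them.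

So $Z_\beta'\not\cong Z_\gamma'$. This does not answer the question, because $X'$ has two ends. We want the same picture in the universal cover of a one-ended manifold $X_0$. By Lemma~\ref{lem:fill} the cover should be an open set $\Omega\subset S^4$, which suggests a group $G$ of M\"obius transformations. The point $\infty$ keeps its role. The role of $0$ is taken by a point of $S^4\setminus\Omega$ that lies inside a nested sequence of spheres and is approached by a ray whose image in $X_0$ is still proper. A ray crossing translates of finitely many compact spheres infinitely often would return to a compact part of $X_0$, so $G$ needs infinitely many generators.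

\section{A one-ended quotient of an open subset of $S^4$}\label{sec:schottky}

\subsection{The group and its tiles}
For $n\ge1$ let $B_n^\pm$ be the closed unit ball in $\mathbb{R}^4$ with center $c_n^\pm=(5n,\pm3,0,0)$. Distinct centers are at distance at least $5$, so the balls are disjoint and each center is at distance at least $4$ from every other ball. From $5n<|c_n^\pm|<5n+1$ we get $B_n^\pm\subset\{5n-1<|x|<5n+2\}$. Put $r_n=5n+3$ for $n\ge0$. The sphere $S_n=\{|x|=r_n\}$ misses all balls, and $B_n^\pm$ lies between $S_{n-1}$ and $S_n$.

Let $T_n$ be inversion in $\partial B_n^+$, followed by reflection in a hyperplane through $c_n^+$, followed by translation by $c_n^--c_n^+$. It is an orientation-preserving M\"obius transformation. A \emph{letter} is one of the maps $T_n^{\pm1}$. Put $B(T_n)=B_n^-$ and $B(T_n^{-1})=B_n^+$. Each letter $s$ satisfies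
\begin{equation}\label{eq:pingpong}
s\bigl(S^4\setminus\operatorname{int}B(s^{-1})\bigr)=B(s),\qquad s\bigl(\partial B(s^{-1})\bigr)=\partial B(s),
\end{equation}
and its derivative at $y$ has norm $|y-c|^{-2}$, where $c$ is the center of $B(s^{-1})$. Let
\[
Q=\mathbb{R}^4\setminus\bigcup_s\operatorname{int}B(s),\qquad G=\langle T_1,T_2,\dots\rangle,\qquad\Omega=\bigcup_{g\in G}gQ\subset S^4 .
\]
The sets $gQ$ are the \emph{tiles} and the spheres $g\,\partial B(s)$ are the \emph{walls}. A word $s_1s_2\cdots$ in the letters is \emph{reduced} if $s_{i+1}\ne s_i^{-1}$ for all $i$.

Several subsets of $Q$ must be connected, and one argument serves for all. Let $F\subset\mathbb{R}^4$ be a union of some of the balls $B(s)$, open or closed, possibly together with a ball $\{|x|\le r\}$ and a tube of radius at most $1$ about the positive $x_1$-axis parametrized by $(t,v)\mapsto (t,\varepsilon v)$. \emph{Then $\mathbb{R}^4\setminus F$ is path-connected.} Indeed, moving a point parallel to the $x_4$-axis away from the hyperplane $x_4=0$ does not decrease its distance from any point of that hyperplane, so it keeps the point off $F$. In this way every point is joined to $\{x_4>r+1\}$ or to $\{x_4<-r-1\}$.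 These two sets miss $F$, and so does $\{x_3>r+1\}$, which meets both.

\begin{lemma}\label{lem:tiles}
\begin{enumerate}
\item[(i)] If $g=s_1\cdots s_m$ is reduced and $m\ge1$, then $gQ\subset B(s_1)$, and $gQ\subset\operatorname{int}B(s_1)$ if $m\ge2$. The group $G$ is free on the $T_n$. For $g\neq h$, the tiles $gQ$ and $hQ$ are distinct; they meet if and only if $h=gs$ for a letter $s$, and then $gQ\cap hQ=g\,\partial B(s)$.
\item[(ii)] $\Omega$ is an open subset of $\mathbb{R}^4$, and every compact subset of $\Omega$ meets finitely many tiles.
\item[(iii)] $\Omega$ is simply connected.
\item[(iv)] $G$ acts freely and properly discontinuously on $\Omega$.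
\end{enumerate}
\end{lemma}

\begin{proof}
(i) For $m=1$ use \eqref{eq:pingpong} and $Q\cap\operatorname{int}B(s_1^{-1})=\emptyset$. For $m\ge2$, by induction $s_2\cdots s_mQ\subset B(s_2)$, which misses $B(s_1^{-1})$, and $s_1$ maps $S^4\setminus B(s_1^{-1})$ onto $\operatorname{int}B(s_1)$. Since $Q\not\subset B(s_1)$, we get $gQ\neq Q$, so $G$ is free. For $m\geq2$ the tile $gQ$ misses $Q$. For a letter $s$ we have $sQ\cap Q\subset B(s)\cap Q=\partial B(s)=s\,\partial B(s^{-1})\subset sQ$. Translate by $G$.

(ii) By (i), $\infty\notin\Omega$. It suffices to show that each $x\in Q$ has a neighborhood contained in $\Omega$ that meets at most two tiles. The balls $B(s)$ are locally finite in $\mathbb{R}^4$. If $x$ lies in no ball, a neighborhood of $x$ misses all balls, so it lies in $Q$ and meets no other tile. If $x\in\partial B(s)$, choose a neighborhood $N$ of $x$ meeting no ball except $B(s)$, so small that $s^{-1}N\subset\mathbb{R}^4$ meets no ball except $B(s^{-1})$. Then $N\setminus B(s)$ lies in $Q$ and meets no other tile. By \eqref{eq:pingpong}, $s^{-1}(N\cap B(s))$ lies in $Q$ and meets no other tile except $s^{-1}Q$, so $N\cap B(s)$ lies in $sQ$ and meets no other tile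 except $Q$.

(iii) The complement in $\mathbb{R}^4$ of the closed discrete set of centers is simply connected by general position, and it retracts radially onto $Q$; so $Q$ is simply connected. By (i) the tiles meet in the pattern of the Cayley tree of $G$, whose vertices are the elements of $G$ and whose edges are the pairs $\{g,gs\}$. The union of the tiles of a finite subtree is simply connected by van Kampen's theorem: a leaf meets the union of the remaining tiles in a single bicollared wall. By (ii), any two points and any loop lie in such a union.

(iv) Suppose $gx=x$ with $g\ne1$ and $x\in hQ$. Then $y=h^{-1}x\in Q$ is fixed by $h^{-1}gh\neq1$, so $h^{-1}gh$ is a letter $s$ by (i), and $y\in Q\cap sQ\cap s^{-1}Q=\partial B(s)\cap\partial B(s^{-1})=\emptyset$. Let $L$ be compact, meeting the tiles $h_1Q,\dots,h_lQ$. If $gy\in L$ with $y\in L\cap h_iQ$, then $gh_iQ$ meets $L$, so $g=h_jh_i^{-1}$ for some $j$.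
\end{proof}

Let $q\colon\Omega\to X_0=\Omega/G$ be the quotient. It is the universal covering of a connected oriented $4$-manifold. By Lemma~\ref{lem:tiles}(i), $q$ maps $Q$ onto $X_0$ and identifies only $y\in\partial B_n^+$ with $T_ny\in\partial B_n^-$. So $X_0$ is $\mathbb{R}^4$ with the open balls removed and their boundaries glued in pairs. The sets $P_n=q(\partial B_n^+)=q(\partial B_n^-)$ are disjoint embedded $3$-spheres, and the walls are their lifts.

Put $Q_n=Q\cap\{|x|\le r_n\}$. The gluing respects the shells between the $S_n$. Hence the open sets $q(Q\cap\{|x|<r_n\})$ cover $X_0$, every compact set lies in some $q(Q_n)$, the map $q|_Q$ is proper, and the $P_n$ form a locally finite family. The complement of $q(Q_n)$ is $q(Q\cap\{|x|>r_n\})$, which is connected and contained in no $q(Q_m)$. So $X_0$ is open and one-ended by Lemma~\ref{lem:ends}.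

\subsection{Proper rays in $\Omega$}
For an infinite reduced word $w=s_1s_2\cdots$ put
\[
D_m=D_m(w)=s_1\cdots s_{m-1}B(s_m),\qquad m\ge1 .
\]
These are round balls bounded by walls, and $D_{m+1}\subset\operatorname{int}D_m$ since $s_mB(s_{m+1})\subset\operatorname{int}B(s_m)$. If two words first differ in position $m_0$, then their balls $D_{m_0}$ are translates by the same element of two disjoint balls $B(s)$, so their balls $D_m$ are disjoint for $m\ge m_0$.

\begin{lemma}\label{lem:nested}
\begin{enumerate}
\item[(i)] $D_m\cap\Omega$ is the union of the tiles $gQ$ for which the reduced word of $g$ begins with $s_1\cdots s_m$. The sets $D_m\cap\Omega$ and $\operatorname{int}D_m\cap\Omega$ are connected.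
\item[(ii)] A compact subset of $\Omega$ misses $D_m$ for large $m$.
\item[(iii)] $\operatorname{diam}D_m\le2\cdot16^{-(m-1)}$, and $\bigcap_mD_m$ is a point $p_w\in S^4\setminus\Omega$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) By Lemma~\ref{lem:tiles}(i), the tiles whose word begins with $s$ lie in $B(s)$, the tile $Q$ meets $B(s)$ in $\partial B(s)\subset sQ$, and all other tiles miss $B(s)$. So $B(s_m)\cap\Omega$ is the union of the tiles whose word begins with $s_m$; apply $s_1\cdots s_{m-1}$. These tiles correspond to a subtree, so their union is connected. Removing $\partial D_m=s_1\cdots s_m\,\partial B(s_m^{-1})$ replaces the tile $s_1\cdots s_mQ$ by a translate of $Q\setminus\partial B(s_m^{-1})$, which is connected and contains all other walls of that tile.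

(ii) The compact set meets finitely many tiles, and the tiles in (i) have words of length at least $m$.

(iii) For $j<m$, the letter $s_j$ is applied to the set $s_{j+1}\cdots s_{m-1}B(s_m)\subset B(s_{j+1})$. The convex set $B(s_{j+1})$ is at distance at least $4$ from the center of $B(s_j^{-1})$, so on it $s_j$ multiplies distances by at most $\frac1{16}$. The limit point is not in $\Omega$ by (ii).
\end{proof}

Let $\tilde\alpha(t)=(t,0,0,0)$, a ray in $Q$. A proper ray $\sigma$ in $\Omega$ \emph{has address $w$} if for every $m$ a tail of $\sigma$ lies in $\operatorname{int}D_m(w)$.

\begin{lemma}\label{lem:dichotomy}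
Every proper ray $\sigma$ in $\Omega$ is coterminal with $g\tilde\alpha$ for some $g\in G$, or has an address. Two rays with the same address are coterminal. A ray with an address is not coterminal with any $g\tilde\alpha$.
\end{lemma}

\begin{proof}
Suppose first that $\sigma$ meets some tile at arbitrarily large times; translating, let it be $Q$. A tail of $\sigma$ misses the compact set $Q_n\supset S_n$ and meets $Q$, so it lies in $U_n=\Omega\cap\{|x|>r_n\}$. The set $U_n$ is the union of the connected set $Q\cap\{|x|>r_n\}$ with the connected sets $B(s)\cap\Omega$ for the balls outside $S_n$, each attached along $\partial B(s)$. So $U_n$ is connected, and it contains a tail of $\tilde\alpha$. A compact subset of $\Omega\subset\mathbb{R}^4$ misses $U_n$ for large $n$. Hence $\sigma$ and $\tilde\alpha$ are coterminal.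

Otherwise every tile is missed by a tail of $\sigma$. A tail misses $Q$, so it lies in one of the disjoint open sets $\operatorname{int}B(s_1)$. Suppose a tail lies in $\operatorname{int}D_m$ for a reduced word $s_1\cdots s_m$. A shorter tail misses $s_1\cdots s_mQ$, so by Lemma~\ref{lem:nested}(i) and Lemma~\ref{lem:tiles}(i) it lies in the disjoint union of the open sets $s_1\cdots s_m\operatorname{int}B(s)$, $s\ne s_m^{-1}$, hence in one of them. This defines $s_{m+1}$, and the address.

The second claim follows from Lemma~\ref{lem:nested}(i) and (ii). For the third, let $g$ have length $l$ and let $m>l+1$. The tile $gQ$ meets only tiles whose words have length at most $l+1$, so $g\tilde\alpha\subset gQ$ misses $D_m$. Thus a tail of $\sigma$ and $g\tilde\alpha$ lie in different components of $\Omega\setminus\partial D_m$.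
\end{proof}

\subsection{The rays}\label{sec:rays}
Let $\tilde\beta(t)=(t,\frac12,0,0)$, and let $\nu_{\tilde\alpha},\nu_{\tilde\beta}$ be the tubes of radius $\frac18$ about $\tilde\alpha,\tilde\beta$. They are disjoint, lie in $\operatorname{int}Q$ because the balls lie in $|x_2|\ge2$, and converge to $\infty$. Since $q|_Q$ is proper and injective on $\operatorname{int}Q$, the images $\alpha=q\tilde\alpha$ and $\beta=q\tilde\beta$ are rays in $X_0$, with disjoint tubes $\nu_\alpha,\nu_\beta$ that miss all $P_n$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.5]
\foreach \n in {1,2,3}{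
  \draw (5*\n,3) circle (1);
  \node at (5*\n,3) {$B_{\n}^{+}$};
  \draw (5*\n,-3) circle (1);
  \node at (5*\n,-3) {$B_{\n}^{-}$};
}
\draw[dashed,gray] (-70:3) arc (-70:70:3) node[above,black] {$S_0$};
\draw[dashed,gray] (-35:8) arc (-35:35:8) node[above,black] {$S_1$};
\draw[dashed,gray] (-21:13) arc (-21:21:13) node[above,black] {$S_2$};
\draw[dashed,gray] (-15:18) arc (-15:15:18) node[above,black] {$S_3$};
\draw[->] (0,0) -- (21,0) node[below right] {$\tilde\alpha$};
\draw[->] (0,0.5) -- (21,0.5) node[above right] {$\tilde\beta$};
\draw[->,very thick] (3.4,-0.8) -- (4.5,-2.13) node[midway,right] {$\eta_0$};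
\draw[->,very thick,preaction={draw=white,line width=4pt}] (5.87,2.5) -- (9.5,-2.13) node[near end,right] {$\eta_1$};
\draw[->,very thick,preaction={draw=white,line width=4pt}] (10.87,2.5) -- (14.5,-2.13) node[near end,right] {$\eta_2$};
\draw[->,very thick,preaction={draw=white,line width=4pt}] (15.87,2.5) -- (19.5,-2.13) node[near end,right] {$\eta_3$};
\end{tikzpicture}
\caption{The region $Q$ outside the balls $B_n^\pm$, projected to the $x_1x_2$-plane. Gluing $\partial B_n^+$ to $\partial B_n^-$ by $T_n$ gives the one-ended manifold $X_0$. The rays $\tilde\alpha$ and $\tilde\beta$ run straight to infinity. The arcs $\eta_0,\eta_1,\dots$, drawn for $k=(1,1,1,\dots)$, join up in $X_0$ to a ray that enters $B_n^-$ and emerges from $B_n^+$ once for each $n$; they pass around $\tilde\alpha$ in the two directions not shown.}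
\label{fig:Q}
\end{figure}

Let $k=(k_n)_{n\ge1}$ be a sequence of positive integers and let $w_k=s_1s_2\cdots=T_1^{k_1}T_2^{k_2}T_3^{k_3}\cdots$. We construct a ray $\gamma_k$ that passes $k_n$ times through $P_n$ (Figure~\ref{fig:Q}). Choose distinct points $y_i\in\partial B(s_i^{-1})$, $i\geq1$, and disjoint short arcs in $X_0$ crossing $\bigcup P_n$ transversally at the points $q(y_i)$. The $i$-th short arc is the image of an arc in $Q$ arriving at $s_iy_i\in\partial B(s_i)$ followed by an arc in $Q$ leaving $y_i$; we take these arcs within distance $\frac12$ of the balls. There are finitely many for each $n$. Let $\eta_0$ be the arc arriving at $s_1y_1$. For $i\ge1$ with $s_i=T_n$, the letter $s_{i+1}$ is $T_n$ or $T_{n+1}$, so the loose ends of the arc leaving $y_i$ and of the arc arriving at $s_{i+1}y_{i+1}$ lie in the connected open set $(\operatorname{int}Q\cap\{|x|>r_{n-1}\})\setminus\nu_{\tilde\alpha}$. Join them in this set, by general position avoiding the other short arcs and the arcs chosen before, to get a smooth embedded arc $\eta_i$ from $y_i$ to $s_{i+1}y_{i+1}$. Since $q(s_iy_i)=q(y_i)$, the concatenation $\gamma_k=q(\eta_0)q(\eta_1)\cdots$ is a smooth embedded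 curve. It is proper because each $k_n$ is finite, so that only finitely many $\eta_i$ meet a given $Q_n$. Its lift
\[
\tilde\gamma_k=\eta_0\cup s_1\eta_1\cup s_1s_2\eta_2\cup\cdots
\]
meets the walls exactly at the points $s_1\cdots s_my_m\in\partial D_m(w_k)$, at times $t_1<t_2<\cdots$, passing transversally from $s_1\cdots s_{m-1}Q$ to $s_1\cdots s_mQ$. So $\tilde\gamma_k$ has address $w_k$, and every lift $g\tilde\gamma_k$ crosses each wall at most once.

Near each crossing point there are coordinates $(u,z)\in\mathbb{R}\times\mathbb{R}^3$ in which $P_n=\{u=0\}$ and $\gamma_k=\{z=0\}$. Take a complete Riemannian metric on $X_0$ that near each crossing point is a constant multiple of the Euclidean metric in these coordinates, and exponentiate a normal disc bundle whose radius is a sufficiently small positive function of $t$. This gives a tube $\nu_{\gamma_k}$ that misses $\nu_\alpha$ and meets $\bigcup P_n$ exactly in the fibers at the times $t_m$; we take $t_0<t_1$. In the lifted tube $\nu_{\tilde\gamma_k}$ the part between $t_m$ and $t_{m+1}$ is connected and misses the walls, so it lies in the tile $s_1\cdots s_mQ$. Hence $\nu_{\tilde\gamma_k}|_{[t_m,\infty)}\subset D_m$, and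 the tube converges to $p_{w_k}$ by Lemma~\ref{lem:nested}(iii).

\section{Proof of Theorem~\ref{thm:A}}\label{sec:A}

Let $X=X_0\mathbin{\natural}_{\alpha,\delta}R$. It is connected, oriented and open, and it is one-ended by Corollary~\ref{cor:collapse}(ii). The tubes $\nu_\beta$ and $\nu_{\gamma_k}$ lie in $X_0\setminus\nu_\alpha$, and $X_0\setminus\operatorname{int}\nu_\alpha$ is closed in $X$, so $\beta$ and $\gamma_k$ are rays in $X$ with these tubes. Put
\[
Z_\beta=X\mathbin{\natural}_{\beta,\delta}R,\qquad Z_k=X\mathbin{\natural}_{\gamma_k,\delta}R .
\]
These are the sums of $X_0$ with two copies of $R$ along $(\alpha,\beta)$ and $(\alpha,\gamma_k)$. By Section~\ref{sec:families} their universal covers are the sums of $\Omega$ along all lifts of the two rays, with collapse map $\tilde c$ to $\Omega$. The map $\tilde c$ fixes the parallel copies $\zeta^+$ of the lifts $\zeta$, and $\zeta^+$ is coterminal with $\zeta$ in $\Omega$. With Corollary~\ref{cor:collapse}(i) this gives the following rule.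
\begin{quote}
$(*)$ A proper ray $\tilde\sigma$ in $\widetilde Z$ is coterminal with $\zeta^+$ if and only if $\tilde c\tilde\sigma$ is coterminal with $\zeta$ in $\Omega$.
\end{quote}

\begin{lemma}\label{lem:count}
\begin{enumerate}
\item[(i)] $E(Z_\beta)=\{[\alpha^+]\}$.
\item[(ii)] In $Z_k$ the rays $\alpha^+$ and $\gamma_k^+$ are nonspherical and $\alpha^+\not\sim\gamma_k^+$.
\end{enumerate}
\end{lemma}

\begin{proof}
The tubes about $\tilde\alpha$ and $\tilde\gamma_k$ converge to the points $\infty$ and $p_{w_k}$ of $S^4\setminus\Omega$. Lemma~\ref{lem:fill} with $W=\Omega$ shows that $\alpha^+$ is nonspherical in $Z_\beta$, and that $\alpha^+$ and $\gamma_k^+$ are nonspherical in $Z_k$.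

(i) Let $\sigma$ be a proper ray in $Z_\beta$ with lift $\tilde\sigma$, and apply Lemma~\ref{lem:dichotomy} to $\tilde c\tilde\sigma$. If it is coterminal with $g\tilde\alpha$, then $\sigma\sim\alpha^+$ by $(*)$. If it has address $w$, let $L\subset\widetilde Z_\beta$ be compact and nonempty. For large $m$ the closed set $D=D_m(w)\cap\Omega$ misses $\tilde c(L)$. Its frontier in $\Omega$ is the wall $\partial D_m$, which misses all lifted tubes because $\nu_\alpha$ and $\nu_\beta$ miss the $P_n$. By Lemma~\ref{lem:separate}, $\sigma$ is spherical.

(ii) If $\alpha^+\sim\gamma_k^+$, then after a deck transformation $\tilde\gamma_k^+$ is coterminal with some $g\tilde\alpha^+$. By $(*)$, $\tilde\gamma_k^+$ and hence $\tilde\gamma_k$ is coterminal with $g\tilde\alpha$ in $\Omega$. This contradicts Lemma~\ref{lem:dichotomy}, since $\tilde\gamma_k$ has an address.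
\end{proof}

Take $\gamma=\gamma_{(1,1,1,\dots)}$. By Lemma~\ref{lem:count}, $E(X\mathbin{\natural}_{\beta,\delta}R)$ has one element and $E(X\mathbin{\natural}_{\gamma,\delta}R)$ has at least two. The cardinality of $E$ is invariant under all diffeomorphisms. This proves Theorem~\ref{thm:A}. \qed

\section{Proof of Theorem~\ref{thm:B}}\label{sec:B}

To tell the manifolds $Z_k$ apart we need the two classes $[\alpha^+]$ and $[\gamma_k^+]$ to be recognizable from the smooth structure alone, so we first show that there are no others.

\subsection{$E(Z_k)$ has exactly two elements}
In $Z_\beta$ the walls were available as separating spheres. Now they may meet lifted tubes of $\gamma_k$. Such a tube has a free initial end, however, and a wall can be slid off over it, provided the given compact set does not stand in the way.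

\begin{lemma}\label{lem:two}
$E(Z_k)=\{[\alpha^+],[\gamma_k^+]\}$.
\end{lemma}

\begin{proof}
Let $\sigma$ be a proper ray in $Z_k$ with $\sigma\not\sim\alpha^+$ and $\sigma\not\sim\gamma_k^+$, and let $\tilde\sigma$ be a lift. By Lemma~\ref{lem:count}(ii) it suffices to show that $\sigma$ is spherical. By $(*)$ and Lemma~\ref{lem:dichotomy}, $\tilde c\tilde\sigma$ has an address $w$; write $D_m=D_m(w)$. Each lift $\zeta=g\tilde\gamma_k$ has an address $w(\zeta)$, because $\tilde\gamma_k$, and hence $\zeta$, is coterminal with no translate of $\tilde\alpha$. If $w(\zeta)=w$, then $\tilde c\tilde\sigma$ would be coterminal with $\zeta$, and $(*)$ would give $\sigma\sim\gamma_k^+$. So $w(\zeta)\ne w$, and for all large $m$ a tail of $\zeta$ lies outside $D_m$.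

Let $L\subset\widetilde Z_k$ be compact and nonempty, and let $F$ be the finite set of lifts $\zeta$ of $\gamma_k$ with $H_\zeta\cap L\ne\emptyset$. Fix $m$ so large that $\tilde c(L)\cap D_m=\emptyset$ and each $\zeta\in F$ has its initial point and a tail outside $D_m$. A lift crosses the wall $\Sigma_0=\partial D_m$ at most once, transversally, and a crossing changes sides. So the rays in $F$ miss $\Sigma_0$. Let $\zeta_1,\dots,\zeta_l$ be the finitely many lifts of $\gamma_k$ meeting $\Sigma_0$, at times $\tau_1,\dots,\tau_l$, and write $\nu_j=\nu_{\zeta_j}$. Then $H_{\zeta_j}\cap L=\emptyset$. The sphere $\Sigma_0$ meets $\nu_j$ in the fiber at $\tau_j$, and it misses all other lifted tubes of $\gamma_k$ and $\alpha$.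

The compact set $\nu_j|_{[0,\tau_j]}$ misses the other lifted tubes, whose union is closed. It also misses $L\cap\widetilde C$, since $L\cap\widetilde C\cap\nu_j\subset L\cap\partial H_{\zeta_j}=\emptyset$. So it has an open neighborhood $N_j\subset\Omega$ with compact closure, disjoint from $L\cap\widetilde C$ and from all lifted tubes other than $\nu_j$, and we can take the $N_j$ pairwise disjoint. Lemma~\ref{lem:push} gives a diffeomorphism $\varphi$ of $\Omega$ supported in $N=\bigcup N_j$ with $\varphi(\nu_j)\subset\nu_j|_{(\tau_j,\infty)}$; it is the identity on the other tubes. Thus $\varphi(\nu)\cap\Sigma_0=\emptyset$ for every lifted tube $\nu$, and the sphere $\Sigma_1=\varphi^{-1}(\Sigma_0)$ misses all lifted tubes.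

Let $D'=\varphi^{-1}(D_m\cap\Omega)$, a closed subset of $\Omega$ with frontier $\Sigma_1$ that agrees with $D_m\cap\Omega$ outside $N$. The set $\tilde c(L)$ is contained in the union of $L\cap\widetilde C$ with the tubes $\nu_\zeta$ for which $H_\zeta$ meets $L$. None of these is a $\nu_j$, so $\tilde c(L)$ misses $N$. As it also misses $D_m$, it misses $D'$. A tail of $\tilde c\tilde\sigma$ lies in $\operatorname{int}D_m$ and off the compact set $\overline N$, on whose complement $\varphi$ is the identity; so it lies in $\operatorname{int}D'$. By Lemma~\ref{lem:separate}, $\Sigma_1$ separates $L$ from a tail of $\tilde\sigma$.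
\end{proof}

\subsection{Intersection numbers with lines}
Let $Z$ be a connected oriented $4$-manifold without boundary; coefficients are in $\mathbb{Z}$. Recall that $H^1_c(Z)=\varinjlim H^1(Z,Z\setminus K)$ over compact $K$, and that Poincar\'e duality is the isomorphism $H^1_c(Z)\to H_3(Z)$, $\omega\mapsto[Z]_K\cap\omega$, where $[Z]_K\in H_4(Z,Z\setminus K)$ is the class restricting to the orientation at each point of $K$. Given $x\in H_3(Z)$, represent its dual by a singular $1$-cocycle $\omega$ that vanishes on paths in $Z\setminus K$. A $1$-cocycle is additive under concatenation of paths, changes sign under reversal, and is invariant under homotopy relative to the endpoints. For a loop $\mu$ and a \emph{proper line}, that is, a proper map $\ell\colon\mathbb{R}\to Z$, define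
\[
\mu\cdot x=\omega(\mu),\qquad\ell\cdot x=\omega(\ell|_{[-T,T]})\quad\text{for }T\text{ so large that }\ell(t)\notin K\text{ when }|t|\ge T .
\]
After $K$ is enlarged, two choices of $\omega$ differ by the coboundary of a function $h$ vanishing on $Z\setminus K$. Its value on a path is $h(\text{end})-h(\text{start})$, so both numbers are well defined. They are additive in $x$. We use the standard geometric description: if $x=f_*[S^3]$ with $f$ smooth, and $\ell$ is smooth near the times at which it meets $f(S^3)$ and transverse to $f$, then $\ell\cdot x$ is the signed count of pairs $(t,y)$ with $\ell(t)=f(y)$; the same holds for loops. Every line can be put in this position by a homotopy supported in a compact interval, which does not change $\ell\cdot x$.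

\subsection{The invariant}
Let $Z$ be a connected oriented open $4$-manifold with $|E(Z)|=2$. Let $\Pi\subset H_3(Z)$ be the subgroup generated by the classes $f_*[S^3]$ of maps $f\colon S^3\to Z$. A loop or proper line $\ell$ defines $I_\ell\in\operatorname{Hom}(\Pi,\mathbb{Z})$ by $I_\ell(x)=\ell\cdot x$. The set $\Lambda=\{I_\mu:\mu\text{ a loop}\}$ is the image of $H_1(Z)$, hence a subgroup. Choose rays $\sigma,\tau$ representing the two classes in $E(Z)$ and a path $\lambda$ from $\sigma(0)$ to $\tau(0)$. Let $\ell=\sigma^{-1}\lambda\tau$ be the proper line that comes in along $\sigma$, follows $\lambda$ and goes out along $\tau$. The path $\lambda$ is not canonical, which is why we divide by $\Lambda$. The rays are determined only up to coterminality of lifts, which is why we test against classes that lift to $\widetilde Z$.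

\begin{lemma}\label{lem:kappa}
Up to sign, the class $\kappa(Z)=[I_\ell]\in\operatorname{Hom}(\Pi,\mathbb{Z})/\Lambda$ does not depend on the choices. The set
\[
\mathcal{D}(Z)=\{m\ge1:\kappa(Z)\in m\cdot(\operatorname{Hom}(\Pi,\mathbb{Z})/\Lambda)\}
\]
is invariant under all diffeomorphisms.
\end{lemma}

\begin{proof}
Replacing $\lambda$ by $\lambda'$ changes $\ell\cdot x$ by $\omega(\lambda')-\omega(\lambda)=\omega(\lambda'\lambda^{-1})$, so it changes $I_\ell$ by an element of $\Lambda$.

Let $\sigma'\sim\sigma$, with coterminal lifts $\tilde\sigma',\tilde\sigma$. Let $\tilde\mu$ be a path from $\tilde\sigma'(0)$ to $\tilde\sigma(0)$, and $\mu$ its projection. Replacing $(\sigma,\lambda)$ by $(\sigma',\mu\lambda)$ changes $\ell\cdot x$ by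
\[
-\omega(\sigma'|_{[0,T]})+\omega(\mu)+\omega(\sigma|_{[0,T]})=\ell_0\cdot x,\qquad\ell_0=\sigma'^{-1}\mu\sigma .
\]
We show $\ell_0\cdot f_*[S^3]=0$ for every $f$. We may take $f$ smooth and $\ell_0$ transverse to it, changing $\ell_0$ and its lift $\tilde\ell_0=\tilde\sigma'^{-1}\tilde\mu\tilde\sigma$ only on a compact interval. Let $\tilde f$ be a lift of $f$, which exists because $S^3$ is simply connected. For each pair $(t,y)$ with $\ell_0(t)=f(y)$ there is a unique deck transformation $g$ with $\tilde\ell_0(t)=g\tilde f(y)$, and the two intersection points have the same sign. Hence
\[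
\ell_0\cdot f_*[S^3]=\sum_g\tilde\ell_0\cdot(g\tilde f)_*[S^3],
\]
a finite sum of intersection numbers in $\widetilde Z$. Fix $g$, and let $\tilde\omega$ represent the dual of $(g\tilde f)_*[S^3]$, vanishing off a compact $\widetilde K$. By coterminality, for large $T$ the points $\tilde\ell_0(T)$ and $\tilde\ell_0(-T)$ are joined by a path off $\widetilde K$, on which $\tilde\omega$ vanishes. So $\tilde\omega(\tilde\ell_0|_{[-T,T]})$ is the value of $\tilde\omega$ on a loop in the simply connected $\widetilde Z$, which is $0$.

Interchanging the two classes reverses $\ell$ and changes the sign of $I_\ell$; this also reduces a change of $\tau$ to the case just treated. A diffeomorphism $\Psi\colon Z\to Z'$ induces bijections of $E$, $\Pi$ and loops, and satisfies $\Psi\ell\cdot\Psi_*x=\pm\,\ell\cdot x$ with the sign of its effect on orientation. So it induces an isomorphism of the quotient groups carrying $\pm\kappa$ to $\pm\kappa$.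
\end{proof}

\subsection{Computation for $Z_k$}
The spheres $P_n$ meet $\nu_{\gamma_k}$ and do not lie in $Z_k$, so we transfer the computation to $X_0$ by the collapse map $c\colon Z_k\to X_0$.

\begin{lemma}\label{lem:transfer}
For $x\in H_3(Z_k)$ and a loop or proper line $\ell$ in $Z_k$ we have $\ell\cdot x=c\ell\cdot c_*x$.
\end{lemma}

\begin{proof}
Let $\omega$ represent the dual of $c_*x$ and vanish off $K=q(Q_n)$, which is compact and connected and contains a point $y\in\operatorname{int}C$. Put $K'=c^{-1}(K)$, which is compact. For compact connected $K$ the restriction $H_4(X_0,X_0\setminus K)\to H_4(X_0,X_0\setminus y)$ is an isomorphism. Since $c^{-1}(y)=\{y\}$ and $c$ is the identity, preserving orientation, near $y$, the class $c_*[Z_k]_{K'}$ restricts to the orientation at $y$. So $c_*[Z_k]_{K'}=[X_0]_K$, and naturality of the cap product gives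
\[
c_*\bigl([Z_k]_{K'}\cap c^*\omega\bigr)=[X_0]_K\cap\omega=c_*x .
\]
As $c_*$ is injective, $c^*\omega$ represents the dual of $x$. Evaluating $c^*\omega$ on a path is evaluating $\omega$ on its image.
\end{proof}

Since $c$ is a homotopy equivalence, $c_*$ maps $\Pi(Z_k)$ isomorphically onto $\Pi_0=\Pi(X_0)$, and every loop in $X_0$ is homotopic to the image of a loop in $Z_k$. By Lemmas~\ref{lem:two} and \ref{lem:transfer}, $\kappa(Z_k)$ corresponds to $\pm[I_\ell]\in\operatorname{Hom}(\Pi_0,\mathbb{Z})/\Lambda_0$, where $\Lambda_0$ is defined by the loops in $X_0$ and $\ell=(\alpha^+)^{-1}\lambda\gamma_k^+$ with $\lambda$ a path in the connected set $C$.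

Orient $P_n$ so that a crossing from a tile $gQ$ to the tile $gT_nQ$ counts $+1$.

\begin{lemma}\label{lem:Pi}
The classes $[P_n]$ form a basis of $\Pi_0$. Under the isomorphism $\operatorname{Hom}(\Pi_0,\mathbb{Z})\cong\prod_n\mathbb{Z}$, $I\mapsto(I[P_n])_n$, the subgroup $\Lambda_0$ corresponds to $\bigoplus_n\mathbb{Z}$.
\end{lemma}

\begin{proof}
A map $f\colon S^3\to X_0$ lifts to $\Omega$. The image of the lift meets finitely many tiles. Choose a finite subtree containing the corresponding vertices, and choose $n$ so large that the image lies in the union $N$ of the sets $gQ_n$ over the subtree and that all edges of the subtree are labeled by letters $T_j^{\pm1}$ with $j\le n$. The ball $\{|x|\le r_n\}$ is the union of $Q_n$ and the $2n$ balls $B_j^\pm$, $j\leq n$. Its Mayer--Vietoris sequence shows that $H_3(Q_n)$ is generated by the spheres $\partial B_j^\pm$, because $H_3$ of a ball vanishes. Adding one leaf at a time and using $H_2(S^3)=0$, the Mayer--Vietoris sequence shows that $H_3(N)$ is generated by the images of the $H_3(gQ_n)$, hence by walls. Each wall projects diffeomorphically onto some $P_j$. So the $[P_n]$, which lie in $\Pi_0$, generate $\Pi_0$.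

Take an arc in $Q$ from a point $x\in\partial B_m^+$ to $T_mx\in\partial B_m^-$, with interior in $\operatorname{int}Q$, whose image $\mu_m$ is a smooth loop transverse to $P_m$. Its lift continues from $Q$ into $T_mQ$, so $\mu_m\cdot[P_n]$ is $1$ for $n=m$ and $0$ otherwise. Hence the $[P_n]$ are independent and $\Lambda_0\supset\bigoplus_n\mathbb{Z}$. A loop is compact and misses all but finitely many $P_n$, so $\Lambda_0\subset\bigoplus_n\mathbb{Z}$.
\end{proof}

The ray $\alpha^+$ misses all $P_n$, and $\lambda$ misses $P_n$ for large $n$. The ray $\gamma_k^+$ meets $\bigcup P_n$ only in the fibers of $\nu_{\gamma_k}$ at the times $t_m$. It crosses each such fiber's sphere transversally and in the same direction as $\gamma_k$, from $s_1\cdots s_{m-1}Q$ to $s_1\cdots s_mQ$. Exactly $k_n$ of the letters $s_m$ equal $T_n$, and no inverse occurs. So $\ell\cdot[P_n]=k_n$ for large $n$, and $\kappa(Z_k)=\pm[(k_n)_n]$ in $\prod\mathbb{Z}/\bigoplus\mathbb{Z}$. This class is $m$ times the class of $(j_n)$ exactly when $k_n=mj_n$ for all but finitely many $n$. Therefore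
\[
\mathcal{D}(Z_k)=\{m\geq1:\ m\mid k_n\text{ for all but finitely many }n\}.
\]

\begin{proof}[Proof of Theorem~\ref{thm:B}]
For a set $S$ of primes let $k_n^S$ be the product of the primes $p\in S$ with $p\le n$, the empty product being $1$. A prime $p\in S$ divides $k_n^S$ for $n\ge p$, and a prime $p\notin S$ divides no $k_n^S$. So the primes in $\mathcal{D}(Z_{k^S})$ are the elements of $S$, and by Lemma~\ref{lem:kappa} the $2^{\aleph_0}$ manifolds $Z_{k^S}=X\mathbin{\natural}_{\gamma_{k^S},\delta}R$ are pairwise nondiffeomorphic. For the upper bound, every manifold is diffeomorphic to a closed submanifold of some $\mathbb{R}^N$. A closed subset of $\mathbb{R}^N$ is determined by the members of a countable basis that miss it, so there are at most $2^{\aleph_0}$ diffeomorphism types of manifolds.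
\end{proof}

\section{Enclosing spheres: proof of Proposition~\ref{prop:C}}\label{sec:C}

Enclosing spheres cut $R$ into closed manifolds, and they turn the end sum into an infinite connected sum at points tending to infinity. In a one-ended manifold such points can be moved one at a time, each far out, with no need to follow a ray.

For closed connected oriented $4$-manifolds $\Theta_n$ and orientation-preserving embeddings $e_n\colon D^4\to X$ with disjoint, locally finite images, let $X\#_e\Theta$ be the connected sum of $X$ with $\Theta_n$ at $e_n$ for all $n$, using a fixed disc in each $\Theta_n$.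
\begin{quote}
$(**)$ If $(V_n)$ is a locally finite family of disjoint connected open subsets of $X$ and $e_n,e_n'\colon D^4\to V_n$ preserve orientation, then $X\#_e\Theta\cong X\#_{e'}\Theta$.
\end{quote}
Indeed, (B1) gives diffeomorphisms $h_n$ with compact support in $V_n$ and $h_ne_n=e_n'$, and by local finiteness they define one diffeomorphism of $X$.

\emph{Step 1: $R$ is an infinite connected sum.} Enclosing, at each stage, the previous region together with the next member of a compact exhaustion, we obtain compact connected submanifolds $A_n\subset\operatorname{int}A_{n+1}$ with union $R$ and with $\Sigma_n=\partial A_n\cong S^3$. For $n\ge2$ let $A_n'=A_n\setminus\operatorname{int}A_{n-1}$. A component of $A_n'$ that missed $\Sigma_{n-1}$ would be compact and open in $A_n\setminus A_{n-1}$, hence open and closed in the connected set $A_n$, which is impossible. So every component meets the connected set $\Sigma_{n-1}$, and $A_n'$ is connected.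

Fix diffeomorphisms $\phi_n\colon\partial D^4\to\Sigma_n$ that preserve orientation for the boundary orientation of $A_n$. Cap off $A'_n$ with discs along $\phi_{n-1}$ and $\phi_n$ to get a closed connected oriented manifold $\Theta_n$. The cap $i_-\colon D^4\to\Theta_n$ at $\Sigma_{n-1}$ preserves orientation and the cap $i_+$ at $\Sigma_n$ reverses it. Let $O_n=\{n-1\le|x|\le n\}\subset S^4$. The embeddings $j_-(x)=(n-1)x$ and $j_+(x)=nx/|x|^2$ of $D^4$ in $S^4$ parametrize the two discs complementary to $O_n$; the first preserves orientation and the second reverses it. Form $S^4\#\Theta_n$ at the disc of radius $\frac14$ about $x_n=(-n+\frac12,0,0,0)$, and choose an orientation-preserving diffeomorphism $f\colon\Theta_n\to S^4\#\Theta_n$. By (B1) we may assume $fi_-=j_-$. By (B1) in the connected complement of $j_-(D^4)$ we may also assume $fi_+=j_+$. Then $f$ restricts to a diffeomorphism $f_n\colon A_n'\to O_n\#\Theta_n$ with $f_n\phi_{n-1}(x)=(n-1)x$ and $f_n\phi_n(x)=nx$. The same argument with the single cap $i_+$ gives $\Theta_1$ and $f_1\colon A_1\to D^4\#\Theta_1$ with $f_1\phi_1(x)=x$. The maps $f_n$ and $f_{n+1}$ agree on $\Sigma_n$, and by uniqueness of collars we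 may adjust them near $\Sigma_n$ so that their union is smooth. Thus $R$ is the connected sum of $\mathbb{R}^4$ with the $\Theta_n$ at the discs of radius $\frac14$ about the $x_n$.

\emph{Step 2: the end sum is an infinite connected sum.} By (B2) we may take $\delta(t)=(1+t,0,0,0)$ with the tube of radius $\frac12$, which misses the disjoint open balls of radius $\frac13$ about the $x_n$. Then $X\mathbin{\natural}_{\gamma,\delta}R$ is the connected sum of $X\mathbin{\natural}_{\gamma,\delta}\mathbb{R}^4=(X\setminus\operatorname{int}\nu_\gamma)\cup H^{\mathrm{std}}$ with the $\Theta_n$ at discs in $H^{\mathrm{std}}$. By Lemma~\ref{lem:half}(ii) we exchange $H^{\mathrm{std}}$ for $\nu_\gamma$. The exchange is the identity on $X\setminus\operatorname{int}\nu_\gamma$, so it preserves orientation. Hence $X\mathbin{\natural}_{\gamma,\delta}R\cong X\#_e\Theta$, where $e_n(D^4)\subset V_n$ and the $V_n$, the images of the balls of radius $\frac13$, form a locally finite family of disjoint bounded connected open sets. A second ray $\gamma'$ gives $e_n'$ and $V_n'$ in the same way, with the same $\Theta_n$.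

\emph{Step 3: moving the discs.} Choose points $y_n\in V_n$ and then points $y_n'\in V_n'$ different from all $y_m$. The set of all these points is closed and discrete. Let $L_1\subset L_2\subset\cdots$ be compact sets whose interiors cover $X$, let $U_i$ be the unbounded component of $X\setminus L_i$, and let $U_0=X$. Here one-endedness is used: $X\setminus U_i$ is compact by Lemma~\ref{lem:ends}, so all but finitely many of the points lie in $U_i$. Let $i(n)$ be the largest $i\le n$ with $y_n,y_n'\in U_i$. The $U_i$ decrease, so $i(n)\to\infty$. By general position choose inductively embedded arcs $a_n\subset U_{i(n)}$ from $y_n$ to $y_n'$, each missing the earlier arcs and all other points $y_m,y_m'$. The arcs are disjoint, and they are locally finite because $L_i$ misses $U_{i(n)}$ once $i(n)\ge i$. For a metric $d$ on $X$ let $N_n$ be the component containing $a_n$ of the open set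
\[
\Bigl\{x\in U_{i(n)}:\ d(x,a_n)<d\bigl(x,\textstyle\bigcup_{m\ne n}a_m\bigr)\Bigr\}.
\]
The $N_n$ are disjoint, connected, open and locally finite. By $(**)$ for $(V_n)$ we may replace $e_n$ by a small disc about $y_n$ in $V_n\cap N_n$, and by $(**)$ for $(V_n')$ we may replace $e_n'$ by a small disc about $y_n'$ in $V_n'\cap N_n$. Then $(**)$ for $(N_n)$ gives $X\#_e\Theta\cong X\#_{e'}\Theta$, that is, $X\mathbin{\natural}_{\gamma,\delta}R\cong X\mathbin{\natural}_{\gamma',\delta}R$. \qed

\begin{thebibliography}{9}

\bibitem{BC} William G. Bass and Jack S. Calcut, \emph{Ends and end cohomology}, arXiv:2412.01816 (2024).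

\bibitem{CG} Calcut and Gompf, Algebr. Geom. Topol. \textbf{19} (2019).

\bibitem{DF} DeMichelis and Freedman, J. Differential Geom. \textbf{35} (1992), 219--254.

\bibitem{Gompf} Gompf, J. Differential Geom. \textbf{21} (1985).

\end{thebibliography}
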